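
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Cost is monotone under weak factors of point processes}


\begin{abstract}
The cost of an invariant point process on a locally compact group measures how cheaply its points can be connected by an equivariantly defined graph. We prove that if a point process $\Pi$ weakly factors onto a point process $\Upsilon$, that is, if some sequence of factors of $\Pi$ converges weakly to $\Upsilon$, then $\operatorname{cost}(\Pi)\le\operatorname{cost}(\Upsilon)$. No freeness, separation, connectedness or ergodicity assumption is needed. This answers a question of Ab\'ert and Mellick. We prove the theorem more generally for approximants defined on a common probability-measure-preserving space. In that generality all approximants may have infinite cost while $\Upsilon$ has finite cost. The proof therefore uses infinitely many approximants at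 once, on increasing scales, arranged so that only the first one has to be paid for in full.
\end{abstract}

\section{Introduction}

\subsection{The cost of a point process}

Let $G$ be a locally compact, second countable, unimodular group with Haar measure $\lambda$ and identity $o$. ``Bounded'' means relatively compact. Let $\mathbb M$ be the space of locally finite subsets $\omega\subset G$, with the $\sigma$-algebra generated by the counts $N_V(\omega)=|\omega\cap V|$, $V\subseteq G$ Borel. The group acts on $\mathbb M$ by left translation, $g\omega=\{gx:x\in\omega\}$.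

A \emph{point process} on $G$ is a random element $\Pi$ of $\mathbb M$ whose law is $G$-invariant. Its intensity is
$\iota(\Pi)=\mathbb E|\Pi\cap U|/\lambda(U)$, for any Borel $U$ with $0<\lambda(U)<\infty$. The processes whose cost we consider are almost surely nonempty and have finite positive intensity. The \emph{Palm measure} of $\Pi$ is the probability measure
\[
\mathbb P_o(A)=\frac1{\iota(\Pi)\lambda(U)}\,\mathbb E\,\#\{g\in\Pi\cap U:\ g^{-1}\Pi\in A\}
\]
on $\mathbb M$, again independent of $U$. It describes $\Pi$ as seen from a typical point of it. We write $\Pi_o$ for a random configuration with this law and $\mathbb E_o$ for the expectation.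

A \emph{factor graph} of $\Pi$ is a measurable assignment $\omega\mapsto\mathcal G(\omega)$, defined for almost every configuration of $\Pi$, of a simple graph with vertex set $\omega$ such that $\mathcal G(g\omega)=g\,\mathcal G(\omega)$. It is connected if $\mathcal G(\Pi)$ is almost surely connected. The \emph{cost} of $\Pi$ is defined by
\[
\operatorname{cost}(\Pi)-1=\inf_{\mathcal G}\ \iota(\Pi)\Bigl(\tfrac12\,\mathbb E_o\bigl[\deg_{\mathcal G(\Pi_o)}(o)\bigr]-1\Bigr),
\]
where $\mathcal G$ runs over the connected factor graphs of $\Pi$. Since $\deg_{\mathcal G(\Pi)}(g)=\deg_{\mathcal G(g^{-1}\Pi)}(o)$, the definition of the Palm measure turns this into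
\begin{equation}\label{eq:cost}
\operatorname{cost}(\Pi)-1=\inf_{\mathcal G}\ \frac1{\lambda(U)}\Bigl(\tfrac12\,\mathbb E\sum_{u\in\Pi\cap U}\deg_{\mathcal G(\Pi)}(u)-\mathbb E|\Pi\cap U|\Bigr).
\end{equation}
So $\operatorname{cost}(\Pi)-1$ is the least possible number of \emph{edges minus points}, per unit volume, of a connected graph on $\Pi$ that is built equivariantly from $\Pi$ alone.

\begin{example}
Let $G=\mathbb R$. The configuration is a.s.\ unbounded in both directions: a largest (or smallest) point would be a random real number whose law, conditioned on its existence, is a translation invariant probability measure on $\mathbb R$, and there is none. Joining consecutive points gives a connected factor graph with all degrees equal to $2$, so $\operatorname{cost}(\Pi)\le1$.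
\end{example}

\begin{example}\label{ex:lattice}
Let $\Gamma$ be a lattice in $G$, and let $a\Gamma$ be its random translate, where $a\Gamma$ has the invariant probability law on $G/\Gamma$. This point process has intensity $1/\operatorname{covol}(\Gamma)$. Its configurations form a single $G$-orbit, so a factor graph is determined by its value at the configuration $\Gamma$. (By Section~\ref{sec:versions} we may take factor graphs to be defined on invariant sets.) The stabilizer of that configuration is $\Gamma$, so the value is a graph on $\Gamma$ that is invariant under left translation by $\Gamma$: its edges are $\{\gamma,\gamma s\}$ with $\gamma\in\Gamma$ and $s\in S_0$, for some $S_0=S_0^{-1}\subset\Gamma\setminus\{o\}$. Conversely, every such $S_0$ occurs: join $x,y\in a\Gamma$ if $x^{-1}y\in S_0$. The graph is connected if and only if $S_0$ generates $\Gamma$, and all degrees are $|S_0|$. Hence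
\[
\operatorname{cost}(a\Gamma)-1=\frac1{\operatorname{covol}(\Gamma)}\Bigl(\tfrac12\min_{S_0}|S_0|-1\Bigr),
\]
the minimum being over symmetric generating sets without $o$. In particular the cost is infinite if $\Gamma$ is not finitely generated.
\end{example}

\subsection{Weak factors}

A \emph{factor map} is a measurable map $\Phi:\mathbb M\to\mathbb M$, defined almost everywhere, with $\Phi(g\omega)=g\Phi(\omega)$. Then $\Phi(\Pi)$ is a \emph{factor} of $\Pi$. A sequence $\Upsilon^n$ of random configurations \emph{converges weakly} to $\Upsilon$ if for all bounded Borel sets $V_1,\dots,V_k$ with $\mathbb P(\Upsilon\cap\partial V_i\ne\emptyset)=0$ for all $i$, the joint law of $(N_{V_i}\Upsilon^n)_{i\le k}$ converges to that of $(N_{V_i}\Upsilon)_{i\le k}$. We say that $\Pi$ \emph{weakly factors onto} $\Upsilon$ if there are factor maps $\Phi^n$ such that $\Phi^n(\Pi)$ converges weakly to $\Upsilon$.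

A factor of $\Pi$ is built from $\Pi$. Hence $\Pi$ can use any graph on the factor, and one expects that passing to a factor cannot decrease the cost. This is true, and Proposition~\ref{prop:factor} gives a short proof. If $\Pi$ only weakly factors onto $\Upsilon$, then $\Pi$ sees only approximate copies of $\Upsilon$. Is it still true that $\operatorname{cost}(\Pi)\le\operatorname{cost}(\Upsilon)$? Ab\'ert and Mellick pose this as an open question in \cite{AM}. We show that the answer is yes.

\begin{theorem}\label{thm:main}
Let $\Pi$ and $\Upsilon$ be almost surely nonempty point processes of finite positive intensity on $G$. If $\Pi$ weakly factors onto $\Upsilon$, then $\operatorname{cost}(\Pi)\le\operatorname{cost}(\Upsilon)$.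
\end{theorem}

The question is posed in \cite{AM} for groups that are moreover compactly generated, noncompact and nondiscrete. We use none of these properties. The proof gives a slightly more general statement, in which $\Pi$ and the approximants live on a common probability space.

\begin{theorem}\label{thm:X}
Let $(X,\mu)$ be a probability-measure-preserving standard Borel $G$-space. Let $\Pi:X\to\mathbb M$ be measurable, equivariant, a.s.\ nonempty and of finite positive intensity. Define $\operatorname{cost}_X(\Pi)$ by \eqref{eq:cost}, with the infimum over all connected graphs on $\Pi(x)$ that depend measurably and equivariantly on $x\in X$. Let $\Upsilon$ be an a.s.\ nonempty point process of finite positive intensity. If there are measurable equivariant maps $\Upsilon^n:X\to\mathbb M$ that converge weakly to $\Upsilon$, then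
\[
\operatorname{cost}_X(\Pi)\le\operatorname{cost}(\Upsilon).
\]
\end{theorem}

Theorem~\ref{thm:main} is the case $X=\mathbb M$, $\mu$ the law of $\Pi$, $\Pi=\mathrm{id}$, $\Upsilon^n=\Phi^n$. The approximants $\Upsilon^n$ may be empty with positive probability and may have infinite intensity.

\subsection{The difficulty and the idea}

A natural route is $\operatorname{cost}(\Pi)\le\limsup_n\operatorname{cost}(\Phi^n(\Pi))\le\operatorname{cost}(\Upsilon)$, when these costs are defined. The first inequality is monotonicity for factors, and the second is upper semicontinuity of cost along weakly convergent sequences. In \cite{AM} the upper semicontinuity $\limsup_n\operatorname{cost}(\Pi^n)\le\operatorname{cost}(\Pi)$ for $\Pi^n\to\Pi$ is proved in two cases: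
\begin{enumerate}
\item all $\Pi^n$ and $\Pi$ are $\delta$-uniformly separated and $R$-coarsely connected, for some common $\delta,R>0$;
\item all $\Pi^n$ are free and $\Pi$ is $\delta$-uniformly separated.
\end{enumerate}
In the generality of Theorem~\ref{thm:X} this route is closed. Proposition~\ref{prop:sharp} exhibits maps $\Psi^n$ on one space $X$ that converge weakly to a process of finite cost although each $\Psi^n$, as a point process, has infinite cost. Weak convergence controls bounded windows, and a single approximant may be impossible to connect cheaply at large distances.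

We therefore use infinitely many approximants, at larger and larger scales. Paying for a cheap graph on each of them would make the total infinite. What makes the argument work is that, after the first stage, edges of \emph{bounded length} are free: the points of $\Pi$ to which their two ends are sent have already been connected by the preceding stage. After the first stage only errors are paid for, and they can be made summable.

Section~\ref{sec:factor} treats genuine factors. Section~\ref{sec:model} carries out the multiscale argument in a model case. Sections~\ref{sec:limits}--\ref{sec:construction} give the general proof, and Section~\ref{sec:sharp} contains consequences and the examples just mentioned.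

\section{Preliminaries}\label{sec:prelim}

\subsection{Versions and measurability}\label{sec:versions}

\paragraph{Domains.} We use versions of equivariant maps that are defined and strictly equivariant on an invariant conull Borel set. This is no restriction. Let $\Phi$ be measurable on a conull Borel set $D$, with values in a standard Borel $G$-space, and suppose that for every $g$ we have $\Phi(gx)=g\Phi(x)$ for a.e.\ $x$. Let $D_0$ be the set of $x$ such that $gx\in D$ for a.e.\ $g$ and $g\mapsto g^{-1}\Phi(gx)$ is a.e.\ constant, and let $\Phi'(x)$ be this constant. The set $D_0$ is Borel: embed the target in $[0,1]$ by a Borel injection and express a.e.\ constancy as the vanishing of a variance with respect to a probability measure equivalent to $\lambda$. For $h\in G$ we have $g^{-1}\Phi(ghx)=h\,(gh)^{-1}\Phi(ghx)$, and null sets are invariant under right translation. Hence $D_0$ is invariant and $\Phi'(hx)=h\Phi'(x)$. By Fubini, $D_0$ is conull and $\Phi'=\Phi$ a.e. A factor graph is treated in this way through its set of ordered edges, a subset of $G\times G$ that is locally finite because the vertex set is. Afterwards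 one discards the invariant null set on which the result is not a graph of the required kind.

\paragraph{Measurability.} A locally finite random set has a measurable enumeration: order its points by their distance to $o$ (in the metric fixed below) and break ties by a fixed injective Borel map $\beta:G\to[0,1]$. In terms of the indices of such enumerations of $\Pi,\Upsilon,\Upsilon^1,\Upsilon^2,\dots$, every relation used below arises by countably many Boolean operations from basic measurable ones: comparisons of distances, of $\beta$-values and of values of Borel functions of $(x^{-1}y,x^{-1}\omega)$, and edges of a given factor graph. Countably many operations suffice to express the existence of paths, components, graph distances, nearest points and iterated maps. So everything below is measurable. The enumerations are not equivariant, but they serve for measurability only. Our constructions are equivariant because they use only data invariant under simultaneous left translation.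

\subsection{Metric, thinning, nearest points}

Fix a left-invariant proper compatible metric $d$ on $G$ (Struble \cite{Str}); proper means that balls are bounded. $B_r(g)$ denotes the open ball, and $B_r=B_r(o)$. For $\omega\in\mathbb M$ and $\delta>0$ let
\[
\omega_\delta=\{x\in\omega:\ d(x,y)\ge\delta\ \text{ for all }y\in\omega\setminus\{x\}\}.
\]
Then $(g\omega)_\delta=g\,\omega_\delta$, and $\omega_\delta\uparrow\omega$ as $\delta\downarrow0$ because $\omega$ is locally finite. Open balls of radius $\delta/2$ about the points of $\omega_\delta$ are disjoint, so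
\begin{equation}\label{eq:pack}
|\omega_\delta\cap B_r(g)|\le C(r,\delta):=\lambda(B_{r+\delta/2})/\lambda(B_{\delta/2})\qquad(g\in G,\ r>0).
\end{equation}
The thinned sets are thus uniformly locally bounded, whatever $\omega$ is.

For a nonempty locally finite $Z$ and $g\in G$, the \emph{nearest point of $Z$ to $g$} is the $z\in Z$ that minimizes $d(g,z)$ and, among the finitely many minimizers, $\beta(g^{-1}z)$. As $d(hg,hz)=d(g,z)$ and $(hg)^{-1}hz=g^{-1}z$, this choice is equivariant. This is why no freeness assumption is needed.

\paragraph{Generic numbers.} We shall often need thresholds that are not hit exactly. They exist because of the following fact.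
\begin{equation}\label{eq:fact}
\text{If $S\subset\mathbb R$ is a random finite set, then $\{s:\mathbb P(s\in S)>0\}$ is countable.}
\end{equation}
Otherwise there would be $m\in\mathbb N$ and infinitely many distinct $s_1,s_2,\dots$ with $\mathbb P(s_i\in S)\ge1/m$ for all $i$. Then $\mathbb P(s_i\in S\text{ for infinitely many }i)\ge1/m$, which contradicts finiteness.

Let $\mathcal T\subset(0,\infty)$ be the set of $s$ such that $\lambda(\{d(o,\cdot)=s\})=0$ and $\mathbb P(\exists\,x\ne y\in\Upsilon:\ d(x,y)=s)=0$. Its complement in $(0,\infty)$ is countable: spheres about $o$ are disjoint, so only countably many have positive measure, and \eqref{eq:fact} applies to the distances of pairs in $\Upsilon\cap B_k$ for each $k\in\mathbb N$. If $s\in\mathcal T$, then a.s.\ $\Upsilon$ has no point on $\{d(o,\cdot)=s\}\supseteq\partial B_s$, since the expected number of such points is $\iota(\Upsilon)\lambda(\{d(o,\cdot)=s\})=0$. From now on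
\[
U=B_a,\qquad a\in\mathcal T,\ a\le1 .
\]

\subsection{Intensities and mass transport}

Random objects are defined on $(X,\mu)$, or on the probability space of $\Upsilon$ when only $\Upsilon$ occurs. For an equivariant random countable multiset $\mathcal E$ of ordered pairs in $G\times G$, and an equivariant random set $Z\subset G$, put
\[
i(\mathcal E)=\lambda(U)^{-1}\,\mathbb E\,\#\{(u,v)\in\mathcal E:u\in U\},\qquad \iota(Z)=\lambda(U)^{-1}\,\mathbb E|Z\cap U| .
\]
For a graph $\mathcal G$, $i(\mathcal G)$ is the intensity of its set of \emph{ordered} edges, and $e(\mathcal G)=\frac12i(\mathcal G)$. By \eqref{eq:cost} (and by definition for $\operatorname{cost}_X$),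
\begin{equation}\label{eq:cost2}
\operatorname{cost}_X(\Pi)-1=\inf_{\mathcal G}\bigl(e(\mathcal G)-\iota(\Pi)\bigr),\qquad \operatorname{cost}(\Upsilon)-1=\inf_{\mathcal G}\bigl(e(\mathcal G)-\iota(\Upsilon)\bigr).
\end{equation}
We also use graphs on disjoint unions such as $\Pi\sqcup W$. Their vertices are points of $G$ with a label, distances and intensities refer to positions in $G$, and two vertices with different labels may have the same position.

The next lemma is the only place where unimodularity enters. It says that if every point sends out mass equivariantly, then as much mass arrives per unit volume as leaves.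

\begin{lemma}[Mass transport]\label{lem:mtp}
If $i(\mathcal E)<\infty$, then
$\mathbb E\,\#\{(u,v)\in\mathcal E:u\in U\}=\mathbb E\,\#\{(u,v)\in\mathcal E:v\in U\}$.
\end{lemma}

\begin{proof}
The measure $m(D)=\mathbb E\,\#(\mathcal E\cap D)$ on $G\times G$ is invariant under the diagonal left action. Let $m'$ be its image under $(x,y)\mapsto(x,x^{-1}y)$. For each Borel $S\subseteq G$, the measure $m'(\cdot\times S)$ is left-invariant. It is finite on $U$, hence on every compact set, since a compact set is covered by finitely many translates of $U$. So it equals $c(S)\lambda$ with $c(S)=m'(U\times S)/\lambda(U)$. Thus $m'=\lambda\otimes c$ with a finite measure $c$. By right invariance of $\lambda$,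
\[
m(G\times U)=\iint 1_U(xs)\,d\lambda(x)\,dc(s)=\lambda(U)\,c(G)=m(U\times G).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:push}
\begin{enumerate}
\item[(i)] Let $\mathcal E$ be a symmetric equivariant set of ordered pairs of vertices, $i(\mathcal E)<\infty$, and $\tau$ an equivariant map from the vertices to $\Pi$. The graph on $\Pi$ with edges $\{\tau(u),\tau(v)\}$, $(u,v)\in\mathcal E$ (loops and repetitions deleted), has $e\le\frac12i(\mathcal E)$.
\item[(ii)] Let $A$ be an equivariant random set of vertices with $\iota(A)<\infty$, and $f$ an equivariant map from $A$ to the vertices with $f(u)\ne u$. The graph with edges $\{u,f(u)\}$, $u\in A$, has $e\le\iota(A)$, with equality if these edges are pairwise distinct.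
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $\mathcal E$ is symmetric, every ordered edge of the new graph is $(\tau(u),\tau(v))$ for some $(u,v)\in\mathcal E$. So the number of ordered edges starting in $U$ is at most $\#\{(u,v)\in\mathcal E:\tau(u)\in U\}$. By Lemma~\ref{lem:mtp}, applied to the multiset containing $(u,\tau(u))$ once for each $(u,v)\in\mathcal E$, the expectation of this number is $\lambda(U)\,i(\mathcal E)$.

(ii) The ordered edges are the pairs $(u,f(u))$ and $(f(u),u)$, $u\in A$. The first family has intensity $\iota(A)$, and so has the second by Lemma~\ref{lem:mtp}. There are no repetitions if the edges are distinct. Now halve.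
\end{proof}

\section{Genuine factors}\label{sec:factor}

Suppose first that $\Upsilon$ itself is an equivariant function on $X$. Given a connected graph on $\Upsilon$, attach every point of $\Pi$ to a nearby point of $\Upsilon$. This gives a connected graph on $\Pi\sqcup\Upsilon$, at the price of one edge per point of $\Pi$. To get rid of the points of $\Upsilon$, contract along a forest. This saves one edge per point of $\Upsilon$, so the balance ``edges minus points'' does not increase. The general form of this contraction is needed again in Section~\ref{sec:construction}.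

\begin{lemma}[Contraction]\label{lem:contract}
Let $W:X\to\mathbb M$ be measurable and equivariant with $\iota(W)<\infty$, and let $\Lambda$ be an equivariant graph on $\Pi\sqcup W$ with $e(\Lambda)<\infty$, every component of which contains a point of $\Pi$. Then there are an equivariant map $\tau:\Pi\sqcup W\to\Pi$ with $\tau|_\Pi=\mathrm{id}$ and an equivariant graph $\Sigma$ on $\Pi$ such that
\[
e(\Sigma)\le e(\Lambda)-\iota(W),
\]
and such that $\tau(u),\tau(v)$ lie in one component of $\Sigma$ whenever $u,v$ lie in one component of $\Lambda$.
\end{lemma}

\begin{proof}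
For $w\in W$ consider the $\Lambda$-neighbors of $w$ that are strictly closer to $\Pi$ than $w$ in the graph distance of $\Lambda$; there is at least one. Let $\operatorname{par}(w)$ be the one minimizing $d(w,\cdot)$, then $\beta(w^{-1}\,\cdot)$; if a point of $\Pi$ and a point of $W$ at the same position remain, take the point of $\Pi$. The minimum exists, even if $w$ has infinite degree, because $\Pi$ and $W$ are locally finite. Following parents from $w$ one reaches, after finitely many steps, a point $\tau(w)\in\Pi$. Put $\tau=\mathrm{id}$ on $\Pi$.

The edges $\{w,\operatorname{par}(w)\}$, $w\in W$, are pairwise distinct, because the graph distance to $\Pi$ strictly decreases from $w$ to $\operatorname{par}(w)$. By Lemma~\ref{lem:push}(ii) they contribute exactly $\iota(W)$ to $e(\Lambda)$. Let $\Sigma$ consist of the pairs $\{\tau(u),\tau(v)\}$ with $\tau(u)\ne\tau(v)$, for the remaining edges $\{u,v\}$ of $\Lambda$. By Lemma~\ref{lem:push}(i), $e(\Sigma)\le e(\Lambda)-\iota(W)$. Along a parent edge $\tau$ is constant, and along any other edge of $\Lambda$ its values are equal or $\Sigma$-adjacent. This proves the last claim.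
\end{proof}

\begin{proposition}\label{prop:factor}
If $\Upsilon:X\to\mathbb M$ is measurable, equivariant, a.s.\ nonempty and of finite positive intensity, then $\operatorname{cost}_X(\Pi)\le\operatorname{cost}(\Upsilon)$. In particular, $\operatorname{cost}(\Pi)\le\operatorname{cost}(\Phi(\Pi))$ for every factor $\Phi(\Pi)$ that is a.s.\ nonempty and of finite positive intensity.
\end{proposition}

\begin{proof}
We may assume that $\operatorname{cost}(\Upsilon)<\infty$. Let $\mathcal G$ be a connected factor graph of $\Upsilon$ with $e(\mathcal G)<\infty$. Let $\Lambda$ consist of $\mathcal G(\Upsilon)$ and the edges from each $x\in\Pi$ to the nearest point of $\Upsilon$. It is connected, and $e(\Lambda)=e(\mathcal G)+\iota(\Pi)$ by Lemma~\ref{lem:push}(ii). Lemma~\ref{lem:contract} with $W=\Upsilon$ gives a connected graph $\Sigma$ on $\Pi$ with $e(\Sigma)-\iota(\Pi)\le e(\mathcal G)-\iota(\Upsilon)$. Take the infimum over $\mathcal G$ and use \eqref{eq:cost2}.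
\end{proof}

\section{The main idea in a model case}\label{sec:model}

Now let $\Upsilon^n\to\Upsilon$ weakly as in Theorem~\ref{thm:X}. We show how to use infinitely many approximants without paying for all of them, in a case from which all technical trouble has been removed. \emph{In this section only}, fix $\varepsilon\in(0,1)$ and assume that there are $\delta,\rho,R,s>0$ such that:
\begin{itemize}
\item distinct points of $\Upsilon$, and of each $\Upsilon^n$, are at distance at least $\delta$;
\item every ball of radius $\rho$ contains a point of $\Upsilon$ and a point of each $\Upsilon^n$, and every ball of radius $s$ contains a point of $\Pi$;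
\item some connected factor graph $\mathcal G$ of $\Upsilon$ with $e(\mathcal G)-\iota(\Upsilon)\le\operatorname{cost}(\Upsilon)-1+\varepsilon$ comes from an equivariant rule $\omega\mapsto\mathcal G(\omega)$ that makes sense for all configurations and produces only edges of length $<R$;
\item for $Q>0$ and $L\in\mathbb N$, let $\mathrm{Bad}^{Q,L}(\omega)$ be the set of ordered pairs of distinct points of $\omega$ at distance $<Q$ that are not joined by a path of at most $L$ edges of $\mathcal G(\omega)$; then $\iota(\Upsilon^n)$, $e(\mathcal G(\Upsilon^n))$ and all $i(\mathrm{Bad}^{Q,L}(\Upsilon^n))$ converge to the corresponding quantities for $\Upsilon$.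
\end{itemize}

Put $\varepsilon_j=2^{-j}\varepsilon$ and $Q_j=j+R+4\rho+2s$. As $\mathcal G(\Upsilon)$ is connected, $i(\mathrm{Bad}^{Q_j,L}(\Upsilon))\to0$ as $L\to\infty$, by dominated convergence and \eqref{eq:pack}. So we can choose $L_j$ and then $n_j$ such that, with $\omega^j=\Upsilon^{n_j}$ and $\mathrm{Bad}_j=\mathrm{Bad}^{Q_j,L_j}(\omega^j)$,
\[
i(\mathrm{Bad}_j)\le\varepsilon_j\quad(j\ge1),\qquad e(\mathcal G(\omega^1))-\iota(\omega^1)\le e(\mathcal G(\Upsilon))-\iota(\Upsilon)+\varepsilon .
\]
Let $z_j(g)$ be the nearest point of $\omega^j$ to $g$, so $d(g,z_j(g))<\rho$.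

\emph{Stage $1$} is the argument for genuine factors. Let $\Lambda$ on $\Pi\sqcup\omega^1$ consist of $\mathcal G(\omega^1)$, the pairs in $\mathrm{Bad}_1$, and the edges $\{x,z_1(x)\}$ for $x\in\Pi$. Each $w\in\omega^1$ has some $x\in\Pi$ at distance $<s$. Then $d(x,z_1(x))\le d(x,w)<s$, so $d(w,z_1(x))<2s\le Q_1$, and $w$ is connected to $z_1(x)$, hence to $x$. Lemma~\ref{lem:contract} gives a graph $\Sigma_1$ on $\Pi$ with
\[
e(\Sigma_1)-\iota(\Pi)\le e(\mathcal G(\omega^1))+\tfrac12\varepsilon_1-\iota(\omega^1)
\]
and a map $\pi_1=\tau|_{\omega^1}:\omega^1\to\Pi$. Writing $\sim_j$ for ``in the same component of $\Sigma_j$'', we have for $j=1$: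
\begin{itemize}
\item[$(a_j)$] if $u,v\in\omega^j$ and $d(u,v)<Q_j$, then $\pi_j(u)\sim_j\pi_j(v)$;
\item[$(b_j)$] if $x\in\Pi$, then $x\sim_j\pi_j(z_j(x))$.
\end{itemize}

\emph{Stage $j\ge2$.} Put $\pi_j(w)=\pi_{j-1}(z_{j-1}(w))$ for $w\in\omega^j$, and let $\Sigma_j$ arise from $\Sigma_{j-1}$ by adding only the pairs $\{\pi_j(u),\pi_j(v)\}$ with $(u,v)\in\mathrm{Bad}_j$. This costs at most $\frac12\varepsilon_j$ by Lemma~\ref{lem:push}(i). \emph{The edges of $\mathcal G(\omega^j)$ are free}: if $\{u,v\}$ is one, then $d(z_{j-1}(u),z_{j-1}(v))<R+2\rho\le Q_{j-1}$, so $\pi_j(u)\sim_{j-1}\pi_j(v)$ by $(a_{j-1})$; see Figure~\ref{fig:free}. Two distinct points of $\omega^j$ at distance $<Q_j$ are joined by a path in $\mathcal G(\omega^j)$ or form a bad pair, so $(a_j)$ holds. For $(b_j)$, note that $z_{j-1}(z_j(x))$ and $z_{j-1}(x)$ are at distance $<3\rho\le Q_{j-1}$. By $(a_{j-1})$ and $(b_{j-1})$, $\pi_j(z_j(x))\sim_{j-1}\pi_{j-1}(z_{j-1}(x))\sim_{j-1}x$.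

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.05,>=stealth]
\foreach \y in {0,1.5,3} {\draw[gray!50] (0.6,\y)--(8.4,\y);}
\node[left] at (0.5,3) {$\omega^j$};
\node[left] at (0.5,1.5) {$\omega^{j-1}$};
\node[left] at (0.5,0) {$\Pi$};
\draw[dashed,thick] (2,3) to[bend left=20] node[above] {\small length $<R$} (6.4,3);
\draw[->] (2,3)--(2.65,1.58);
\draw[->] (6.4,3)--(5.75,1.58);
\node[left] at (2.25,2.3) {\small $<\rho$};
\node[right] at (6.15,2.3) {\small $<\rho$};
\draw[<->,gray] (2.85,1.72)--node[above,black] {\small $<R+2\rho\le Q_{j-1}$} (5.55,1.72);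
\draw[->] (2.7,1.5)--(2.15,0.08);
\draw[->] (5.7,1.5)--(6.6,0.08);
\node[left] at (2.4,0.8) {\small $\pi_{j-1}$};
\node[right] at (6.25,0.8) {\small $\pi_{j-1}$};
\draw[very thick] (2.1,0) to[bend left=35] (3.4,0) to[bend right=35] (5,0) to[bend left=35] (6.65,0);
\foreach \p in {(2,3),(6.4,3),(2.7,1.5),(5.7,1.5),(2.1,0),(3.4,0),(5,0),(6.65,0)} {\fill \p circle (2pt);}
\node[below] at (2,3) {\small $u\ \ $};
\node[below] at (6.4,3) {\small $\ \ v$};
\node[below] at (2.1,-0.05) {\small $\pi_j(u)$};
\node[below] at (6.65,-0.05) {\small $\pi_j(v)$};
\node[below] at (4.2,-0.2) {\small path in $\Sigma_{j-1}$};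
\end{tikzpicture}
\caption{Why bounded edges are free after stage $1$. If $u,v$ are the ends of an edge of length $<R$ on the $j$-th approximant, then their nearest points in the $(j-1)$-st approximant are at distance $<R+2\rho$ from each other. Stage $j-1$ has already connected the images in $\Pi$ of all pairs of $\omega^{j-1}$ at distance $<Q_{j-1}$.}
\label{fig:free}
\end{figure}

\emph{Conclusion.} Given $x,y\in\Pi$, take $j\ge d(x,y)$. Then $d(z_j(x),z_j(y))<j+2\rho\le Q_j$, so $x\sim_j\pi_j(z_j(x))\sim_j\pi_j(z_j(y))\sim_jy$. Hence $\Sigma=\bigcup_j\Sigma_j$ is connected, and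
$e(\Sigma)-\iota(\Pi)\le\operatorname{cost}(\Upsilon)-1+2\varepsilon+\sum_j\frac12\varepsilon_j\le\operatorname{cost}(\Upsilon)-1+3\varepsilon$.

\medskip
The general proof has the same skeleton, and each missing assumption is replaced by an error of small intensity.
\begin{itemize}
\item \emph{No separation.} We work with thinnings $Y_j\subset Z_j\subset W_j$ of $\omega^j$. The free edges live on $Y_j$, the points to be connected are those of $Z_j$, and the paths may pass through $W_j$.
\item \emph{No density.} Points far from $Z_j$ exist but are rare if the radius is large. Edges that fail to be free because of them, and points of $\Pi$ whose attachment fails, are repaired by extra edges.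
\item \emph{Unbounded edges.} All but a small proportion of the edges of $\mathcal G$ are shorter than some $R_j$ and have both endpoints in $\Upsilon_\delta$ for some $\delta>0$. Those are treated as free, and the few others are paid for.
\item \emph{No rule.} The graph $\mathcal G$ is only measurable, so it need not mean anything on $\Upsilon^n$, whose law may be singular to that of $\Upsilon$. We approximate it by rules defined through continuous functions.
\end{itemize}

\section{Local rules pass to weak limits}\label{sec:limits}

This section replaces the last assumption of the model case. We define rules that look only at boundedly many steps and use only continuous functions and generic thresholds, and show that the relevant intensities converge along $\Upsilon^n\to\Upsilon$.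

\subsection{Weak convergence in the vague topology}

Let $\mathbb N_G$ be the space of locally finite integer-valued measures on $G$ with the vague topology, the coarsest one for which $\nu\mapsto\int f\,d\nu$ is continuous for all $f\in C_c(G)$. We recall some standard facts. The space $\mathbb N_G$ is closed in the Polish space of Radon measures. If $s_i\uparrow\infty$, then $\{\nu:\nu(B_{s_i})\le c_i\ \forall i\}$ is relatively compact. If $\nu_n\to\nu$ and $V$ is a bounded Borel set with $\nu(\partial V)=0$, then $\nu_n(V)\to\nu(V)$. Identifying $\omega$ with its counting measure, $\mathbb M$ is a Borel subset of $\mathbb N_G$, and its Borel sets are those generated by the counts. We give $\mathbb M$ the trace topology, which is metrizable.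

\begin{lemma}\label{lem:vague}
The laws of $\Upsilon^n$ converge weakly, as Borel measures on $\mathbb M$, to the law $P$ of $\Upsilon$.
\end{lemma}

\begin{proof}
For $s\in\mathcal T$ the law of $N_{B_s}\Upsilon^n$ converges, so it is tight in $n$. Taking $s_i\in\mathcal T$ with $s_i\uparrow\infty$, we see that the laws of $\Upsilon^n$ are tight on $\mathbb N_G$. Let $P'$ be a subsequential limit. For $x$ in a countable dense subset of $G$ and all but countably many $r$, the sphere $\{d(x,\cdot)=r\}\supseteq\partial B_r(x)$ is a.s.\ not charged under $P$ nor under $P'$, by \eqref{eq:fact} applied to the distances from $x$ to the points in $B_k$, $k\in\mathbb N$. Let $\mathcal R$ be the class of finite intersections of these balls $B_r(x)$. It is a $\pi$-system of bounded sets that generates the Borel sets of $G$, and countably many of its members cover $G$. For $V_1,\dots,V_k\in\mathcal R$ the map $\nu\mapsto(\nu(V_i))_i$ is continuous at $P'$-a.e.\ $\nu$, so along the subsequence the law of $(N_{V_i}\Upsilon^n)_i$ converges to that under $P'$. By hypothesis it converges to that under $P$. Joint laws of counts on $\mathcal R$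 determine a law on $\mathbb N_G$, so $P'=P$. Hence the laws converge to $P$ weakly on $\mathbb N_G$. All of them are carried by $\mathbb M$, and the open sets of $\mathbb M$ are the traces of open sets of $\mathbb N_G$. By the portmanteau theorem the convergence holds on $\mathbb M$.
\end{proof}

The map $(x,\omega)\mapsto x^{-1}\omega$ is jointly continuous on $G\times\mathbb M$. Indeed, let $x_n\to x$, $\omega^n\to\omega$ and $f\in C_c(G)$. Then $f(x_n^{-1}\cdot)\to f(x^{-1}\cdot)$ uniformly, with supports in a common compact set, on which the $\omega^n$ have bounded mass. Hence $\sum_{y\in\omega^n}f(x_n^{-1}y)\to\sum_{y\in\omega}f(x^{-1}y)$.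

\subsection{Rules}

Fix numbers $\delta^W\le\delta^Z$, $Q$, $S$, $r$ in $\mathcal T$ and, optionally, $\delta^Y\ge\delta^Z$ and $R\le S$ in $\mathcal T$. Fix also $L\in\mathbb N$, a continuous function $F:G\times\mathbb M\to[0,1]$, and an \emph{admissible} number $t$, that is, one with
\[
\mathbb P\bigl(\exists\,x\ne y\in\Upsilon:\ F(x^{-1}y,x^{-1}\Upsilon)=t\bigr)=0 .
\]
All but countably many $t$ are admissible, by \eqref{eq:fact} applied to the finite sets of values with $x\ne y\in\Upsilon\cap B_k$, $k\in\mathbb N$. For $\omega\in\mathbb M$ define:
\begin{itemize}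
\item $\mathcal D(\omega)$: the pairs of distinct points of $\omega_{\delta^Y}$ at distance $<R$, with $\mathcal D(\omega)=\emptyset$ if $\delta^Y,R$ are not given (these will be the free edges);
\item $H(\omega)$: the pairs $\{x,y\}$ of distinct points of $\omega_{\delta^W}$ at distance $<S$ such that $F(x^{-1}y,x^{-1}\omega)>t$ or $F(y^{-1}x,y^{-1}\omega)>t$ (these will be paid for);
\item $\mathrm{Bad}(\omega)$: the ordered pairs $(u,v)$ of distinct points of $\omega_{\delta^Z}$ with $d(u,v)<Q$ that are not joined by a path of at most $L$ edges of $\mathcal D(\omega)\cup H(\omega)$.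
\end{itemize}
All three are equivariant in $\omega$, and $\mathrm{Bad}(\omega)$ is symmetric. Bounding the number of steps by $L$ makes badness an almost surely continuous condition, which can therefore pass to the limit.

\begin{lemma}\label{lem:conv}
As $n\to\infty$,
\begin{gather*}
\iota(\Upsilon^n_{\delta^Z})\to\iota(\Upsilon_{\delta^Z}),\qquad \iota(\Upsilon^n_{\delta^W})\to\iota(\Upsilon_{\delta^W}),\qquad i(H(\Upsilon^n))\to i(H(\Upsilon)),\\
i(\mathrm{Bad}(\Upsilon^n))\to i(\mathrm{Bad}(\Upsilon)),\qquad \mathbb P(\Upsilon^n_{\delta^Z}\cap B_r=\emptyset)\to\mathbb P(\Upsilon_{\delta^Z}\cap B_r=\emptyset).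
\end{gather*}
\end{lemma}

\begin{proof}
Each quantity is, up to the factor $\lambda(U)^{-1}$ in the first four cases, the expectation of a functional $c$ of the configuration: $|\omega_{\delta^Z}\cap U|$, $|\omega_{\delta^W}\cap U|$, the number of ordered edges of $H(\omega)$ starting in $U$, the number of $(u,v)\in\mathrm{Bad}(\omega)$ with $u\in U$, and the indicator of $\omega_{\delta^Z}\cap B_r=\emptyset$. By \eqref{eq:pack} and $U\subset B_1$, these are bounded by $C(1,\delta^Z)$, $C(1,\delta^W)$, $C(1,\delta^W)C(S,\delta^W)$, $C(1,\delta^Z)C(Q,\delta^Z)$ and $1$, respectively. By Lemma~\ref{lem:vague} it therefore suffices to show that $c$ is continuous at a.e.\ configuration of $\Upsilon$.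

Let $\ell=1+r+Q+(L+1)S$, and choose $\ell'\in\mathcal T$ with $\ell'>\ell+\delta$ for each given $\delta\in\{\delta^W,\delta^Z,\delta^Y\}$. List $\omega\cap B_{\ell'}$ as $x_1,\dots,x_k$ and consider the following finite data:
\begin{enumerate}
\item[(i)] for each pair $l\ne m$, which of the given numbers $\delta^W,\delta^Z,\delta^Y,R,S,Q$ exceed $d(x_l,x_m)$;
\item[(ii)] which $x_l$ lie in $U$, and which lie in $B_r$;
\item[(iii)] for $l\ne m$, whether $F(x_l^{-1}x_m,x_l^{-1}\omega)>t$.
\end{enumerate}

\emph{These data determine $c(\omega)$.} For each of the given $\delta$'s, let $\omega'_\delta$ be the set of points of $\omega\cap B_{\ell'}$ with no other point of $\omega\cap B_{\ell'}$ at distance $<\delta$. It is determined by (i), and it agrees with $\omega_\delta$ inside $B_\ell$, because $\ell'>\ell+\delta$. The points that matter for $c$ lie in $U\subset B_1$, or in $B_r$, or within $S$ or $Q$ of a point of $U$, or on paths of at most $L$ steps of length $<S$ starting in $U$ (recall $R\le S$). All of them lie in $B_\ell$. So $c(\omega)$ does not change if each $\omega_\delta$ is replaced by $\omega'_\delta$ in the definitions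 of $\mathcal D$, $H$, $\mathrm{Bad}$ and $c$, and then it is expressed by the data.

\emph{The data are locally constant at a.e.\ configuration of $\Upsilon$.} Almost surely, $\omega=\Upsilon$ has no two distinct points at distance equal to one of the numbers in (i), no point on the spheres of radii $a,r,\ell'$ about $o$, and no points $x\ne y$ with $F(x^{-1}y,x^{-1}\omega)=t$. Let $\omega^n\to\omega$ in $\mathbb M$. Since $\omega$ is simple and has no point on $\partial B_{\ell'}$, for large $n$ the points of $\omega^n\cap B_{\ell'}$ can be listed as $x^n_1,\dots,x^n_k$ with $x^n_l\to x_l$. By continuity of $d$, of $F$ and of $(x,\omega)\mapsto x^{-1}\omega$, all the strict inequalities persist. So for large $n$ the data of $\omega^n$ and $\omega$ agree, and $c(\omega^n)=c(\omega)$.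
\end{proof}

\section{Choice of parameters}\label{sec:parameters}

We may assume $\operatorname{cost}(\Upsilon)<\infty$. Fix $\varepsilon\in(0,1)$, put $\varepsilon_j=2^{-j}\varepsilon$, and fix a connected factor graph $\mathcal G$ of $\Upsilon$ with
\begin{equation}\label{eq:G}
e(\mathcal G)-\iota(\Upsilon)\le\operatorname{cost}(\Upsilon)-1+\varepsilon .
\end{equation}
For each $j\ge1$ we choose the data of a rule and an index $n_j$. The numbers $\delta^Y_j,R_j,\delta^Z_j,r_j,Q_j,\delta^W_j,S_j$ are all taken in $\mathcal T$. Each step below is carried out for all $j$ before the next one begins. This order matters, because stage $j$ must be prepared for the range $R_{j+1}$ of the free edges of the next stage.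

\medskip
\noindent\textbf{(A) Free edges: $\delta^Y_j,R_j$ for $j\ge2$.} Let $\mathcal E_j$ be the set of ordered edges $(x,y)$ of $\mathcal G(\Upsilon)$ that do \emph{not} satisfy
\[
x,y\in\Upsilon_{\delta^Y_j}\quad\text{and}\quad d(x,y)<R_j .
\]
As $\Upsilon_\delta\uparrow\Upsilon$ and $i(\mathcal G)=2e(\mathcal G)<\infty$, dominated convergence lets us choose $\delta^Y_j,R_j$ with $i(\mathcal E_j)\le\varepsilon_j$. Let $\mathcal D_j$ be the rule $\mathcal D$ with these parameters. For $j=1$ nothing is free: $\mathcal D_1=\emptyset$, and $\mathcal E_1$ is the set of all ordered edges of $\mathcal G(\Upsilon)$. In all cases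
\begin{equation}\label{eq:contains}
\mathcal D_j(\Upsilon)\cup\mathcal E_j\supseteq\mathcal G(\Upsilon),\quad\text{so}\quad \mathcal D_j(\Upsilon)\cup\mathcal E_j\ \text{ is connected on }\Upsilon .
\end{equation}

\medskip
\noindent\textbf{(B) Density: $\eta_j,\delta^Z_j,r_j,\rho_j$ and $s$.} Choose $\eta_j>0$ with
\begin{equation}\label{eq:eta}
C(1,\delta^Y_{j+1})\,C(R_{j+1},\delta^Y_{j+1})\,\eta_j\le\varepsilon_j\lambda(U)
\end{equation}
and such that
\begin{equation}\label{eq:ui}
\mathbb E\bigl[|\Pi\cap U|\,1_E\bigr]\le\varepsilon_j\lambda(U)\quad\text{for every event $E\subseteq X$ with }\mathbb P(E)\le\eta_j ,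
\end{equation}
which is possible because $|\Pi\cap U|$ is integrable. Since $\Upsilon\ne\emptyset$ a.s.\ and $\Upsilon_\delta\uparrow\Upsilon$, there are $\delta^Z_j$ (with $\delta_j^Z\le\delta^Y_j$ if $j\ge2$) and $r_j$ such that
\[
\mathbb P(\Upsilon_{\delta^Z_j}\cap B_{r_j}=\emptyset)<\eta_j .
\]
For $j=1$ we also require $\iota(\Upsilon)-\iota(\Upsilon_{\delta^Z_1})\le\varepsilon$. Put $\rho_j=r_j+1$. Since $\Pi\ne\emptyset$ a.s., choose $s>1$ with
\begin{equation}\label{eq:s}
C(1,\delta^Z_1)\,\mathbb P(\Pi\cap B_{s-1}=\emptyset)\le\varepsilon\lambda(U).
\end{equation}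

\medskip
\noindent\textbf{(C) The scale on which stage $j$ connects: $Q_j$.} Choose $Q_j$ with
\begin{equation}\label{eq:Q}
Q_j\ge\max\{\,j+2\rho_j,\ \ 2(\rho_j+\rho_{j+1}),\ \ 2\rho_j+R_{j+1}\,\},\qquad Q_1\ge2s .
\end{equation}

\medskip
\noindent\textbf{(D) Paths: $\delta^W_j,S_j,L_j$.} For $\delta^W\le\delta^Z_j$ and $S$ (with $S\ge R_j$ if $j\ge2$), let $\mathcal E'_j\subset\mathcal E_j$ be the set of edges with both endpoints in $\Upsilon_{\delta^W}$ and length $<S$. Consider the ordered pairs of distinct $u,v\in\Upsilon_{\delta^Z_j}$ with $d(u,v)<Q_j$ that are not joined by a path of at most $L$ edges of $\mathcal D_j(\Upsilon)\cup\mathcal E_j'$. By \eqref{eq:contains} they decrease to $\emptyset$ as $\delta^W\downarrow0$ and $S,L\uparrow\infty$. For all choices they are dominated by the pairs of points of $\Upsilon_{\delta^Z_j}$ at distance $<Q_j$, which have finite intensity by \eqref{eq:pack}. So we can fix $\delta^W_j,S_j,L_j$ such that these pairs have intensity at most $\varepsilon_j$. From now on $\mathcal E'_j$ is formed with $\delta^W=\delta^W_j$ and $S=S_j$.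

\medskip
\noindent\textbf{(E) Continuous approximation: $F_j,t_j$.} The set $\mathcal E_j'$ need not make sense on $\Upsilon^n$. We replace it by a rule $H_j$ at the price of a small error. Since $\mathcal G$ is a factor graph, $\mathcal E'_j=\mathcal E'_j(\Upsilon)$ for a measurable equivariant assignment $\omega\mapsto\mathcal E'_j(\omega)$ on an invariant Borel set that is conull for the law of $\Upsilon$. Let $A\subset G\times\mathbb M$ be the Borel set of $(g,\omega)$, with $\omega$ in this set, such that $(o,g)\in\mathcal E_j'(\omega)$. By equivariance, for distinct $x,y\in\Upsilon_{\delta^W_j}$ with $d(x,y)<S_j$, we have $(x,y)\in\mathcal E'_j$ if and only if $(x^{-1}y,x^{-1}\Upsilon)\in A$. Consider the Borel measure on $G\times\mathbb M$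
\[
m(B)=\mathbb E\sum_{x\in\Upsilon_{\delta^W_j}\cap U}\ \ \sum_{y\in\Upsilon_{\delta^W_j},\ 0<d(x,y)<S_j}1_B(x^{-1}y,x^{-1}\Upsilon),
\]
which is finite by \eqref{eq:pack}. Let $\kappa>0$. For a finite Borel measure on a metrizable space, Borel sets can be approximated in measure from inside by closed and from outside by open sets. By Urysohn's lemma there is a continuous $F_j:G\times\mathbb M\to[0,1]$ with $\int|F_j-1_A|\,dm\le\kappa$. Choose an admissible $t_j\in(\frac13,\frac23)$. On $\{F_j>t_j\}\triangle A$ we have $|F_j-1_A|\ge\frac13$, so
\[
m(\{F_j>t_j\}\triangle A)\le3\kappa .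
\]
Let $H_j$ and $\mathrm{Bad}_j$ be the rules $H$ and $\mathrm{Bad}$ with the data chosen so far. If an ordered pair $(x,y)$ belongs to the symmetric difference of $H_j(\Upsilon)$ and $\mathcal E'_j$, then $(x^{-1}y,x^{-1}\Upsilon)$ or $(y^{-1}x,y^{-1}\Upsilon)$ lies in $\{F_j>t_j\}\triangle A$. The pairs of the first kind have intensity at most $3\kappa/\lambda(U)$. Those of the second kind are their reverses, so by Lemma~\ref{lem:mtp} the same bound holds for them. Hence
\begin{equation}\label{eq:symdiff}
i\bigl(H_j(\Upsilon)\triangle\mathcal E'_j\bigr)\le6\kappa/\lambda(U).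
\end{equation}
Now let $(u,v)\in\mathrm{Bad}_j(\Upsilon)$ be a pair not counted in (D). It is joined by a path of at most $L_j$ edges of length $<S_j$ in $\mathcal D_j(\Upsilon)\cup\mathcal E'_j$, and this path uses an edge $(x',y')$ of $\mathcal E'_j\setminus H_j(\Upsilon)$, with $d(u,x')<L_jS_j$. Apply Lemma~\ref{lem:mtp} to the multiset of pairs $(x',u)$, one for each such $(u,v,x',y')$. Given $(x',y')$, there are by \eqref{eq:pack} at most $C(L_jS_j,\delta^Z_j)$ choices of $u$ and, given $u$, at most $C(Q_j,\delta^Z_j)$ choices of $v$. So by \eqref{eq:symdiff} these pairs $(u,v)$ have intensity at most $C(L_jS_j,\delta_j^Z)\,C(Q_j,\delta_j^Z)\,6\kappa/\lambda(U)$. Choosing $\kappa$ small we obtain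
\[
i(H_j(\Upsilon))\le i(\mathcal E_j)+\varepsilon_j,\qquad i(\mathrm{Bad}_j(\Upsilon))\le2\varepsilon_j .
\]

\medskip
\noindent\textbf{(F) Approximants: $n_j$.} Lemma~\ref{lem:conv} (with $r=r_j$) lets us choose $n_j$ such that, writing $\omega^j=\Upsilon^{n_j}$ and
\[
Y_j=\omega^j_{\delta^Y_j}\ (j\ge2)\ \subset\ Z_j=\omega^j_{\delta_j^Z}\ \subset\ W_j=\omega^j_{\delta_j^W},
\]
we have
\begin{equation}\label{eq:F}
i(H_j(\omega^j))\le i(\mathcal E_j)+2\varepsilon_j,\qquad i(\mathrm{Bad}_j(\omega^j))\le3\varepsilon_j,\qquad \mathbb P(Z_j\cap B_{r_j}=\emptyset)\le\eta_j ,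
\end{equation}
and, for $j=1$ (recall $\iota(\Upsilon)\ge\iota(\Upsilon_{\delta^W_1})\ge\iota(\Upsilon_{\delta^Z_1})\ge\iota(\Upsilon)-\varepsilon$),
\begin{equation}\label{eq:F1}
\iota(W_1)\ge\iota(\Upsilon)-2\varepsilon,\qquad \iota(W_1)-\iota(Z_1)\le2\varepsilon .
\end{equation}

\medskip
\noindent\textbf{Covered points.} Call $g\in G$ \emph{covered at $j$} if $Z_j\cap B_{\rho_j}(g)\ne\emptyset$. If $u\in U\subset B_1$, then $B_{r_j}\subset B_{\rho_j}(u)$, so
\begin{equation}\label{eq:uncovered}
u\in U\text{ is not covered at }j\ \Longrightarrow\ Z_j\cap B_{r_j}=\emptyset ,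
\end{equation}
and the event on the right has probability at most $\eta_j$. With \eqref{eq:ui} this gives
\begin{equation}\label{eq:notgood}
\iota\bigl(\{x\in\Pi:\ x\text{ not covered at }j\}\bigr)\le\varepsilon_j .
\end{equation}
Let $z_j(g)$ denote the nearest point of $Z_j$ to $g$ (if $Z_j\ne\emptyset$), and $p(g)$ the nearest point of $\Pi$ to $g$.

\section{Construction of the graph on \texorpdfstring{$\Pi$}{Pi}}\label{sec:construction}

We build graphs $\Sigma_1\subset\Sigma_2\subset\cdots$ on $\Pi$ and equivariant maps $\pi_j:W_j\to\Pi$. Let $\sim_j$ mean ``in the same component of $\Sigma_j$''. We maintain two properties: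
\begin{itemize}
\item[$(a_j)$] if $u,v\in Z_j$ and $d(u,v)<Q_j$, then $\pi_j(u)\sim_j\pi_j(v)$;
\item[$(b_j)$] if $x\in\Pi$ is covered at $j$, then $x\sim_j\pi_j(z_j(x))$.
\end{itemize}

\subsection{Stage 1}

This stage pays for the whole graph $\mathcal G$. The main novelty compared with Section~\ref{sec:model} is that some components may fail to meet $\Pi$, so we attach the points of those components to $\Pi$ directly. On $\Pi\sqcup W_1$ let $\Lambda$ be the graph with the edges
\begin{enumerate}
\item $H_1(\omega^1)$ on $W_1$;
\item the pairs in $\mathrm{Bad}_1(\omega^1)$ on $Z_1$;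
\item if $Z_1\ne\emptyset$, the edge from $x$ to $z_1(x)$ for each $x\in\Pi$;
\item for each $w\in W_1$ whose component with respect to the edges 1--3 contains no point of $\Pi$, the edge from $w$ to $p(w)$.
\end{enumerate}
By construction every component of $\Lambda$ meets $\Pi$. Call the points $w$ in item 4 \emph{points of type $4$}.

\emph{Points of type $4$ are rare.} Those in $W_1\setminus Z_1$ have intensity at most $2\varepsilon$, by \eqref{eq:F1}. Let $w\in Z_1$ and suppose that some $x\in\Pi$ has $d(x,w)<s$. Put $z=z_1(x)$. Then $d(x,z)\le d(x,w)<s$, so $d(w,z)<2s\le Q_1$. Since $\mathcal D_1=\emptyset$, either $w=z$, or $w$ and $z$ are connected by edges of type $1$, or they are joined by an edge of type $2$. As $z$ is joined to $x$, $w$ is not of type $4$. Hence a point $w\in Z_1\cap U$ of type $4$ has no point of $\Pi$ within distance $<s$, and since $B_{s-1}\subset B_s(w)$ this forces $\Pi\cap B_{s-1}=\emptyset$. By \eqref{eq:pack} and \eqref{eq:s}, the type $4$ points in $Z_1$ have intensity at most $\varepsilon$.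

\emph{Edge count.} By \eqref{eq:F} with $i(\mathcal E_1)=2e(\mathcal G)$, and by Lemma~\ref{lem:push}(ii) for the edges of types $3$ and $4$,
\[
e(\Lambda)\le\tfrac12\bigl(2e(\mathcal G)+2\varepsilon_1\bigr)+\tfrac32\varepsilon_1+\iota(\Pi)+3\varepsilon .
\]
Apply Lemma~\ref{lem:contract} with $W=W_1$, which has finite intensity by \eqref{eq:pack}. It gives $\tau$ and $\Sigma_1:=\Sigma$, and with \eqref{eq:F1} and $\varepsilon_1=\varepsilon/2$,
\begin{equation}\label{eq:stage1}
e(\Sigma_1)-\iota(\Pi)\le e(\Lambda)-\iota(W_1)-\iota(\Pi)\le e(\mathcal G)-\iota(\Upsilon)+7\varepsilon .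
\end{equation}
Put $\pi_1=\tau|_{W_1}$. Two points of $Z_1$ at distance $<Q_1$ are connected in $\Lambda$ by edges of types $1$ and $2$. If $x$ is covered at $1$, then $Z_1\ne\emptyset$ and $x$ is $\Lambda$-adjacent to $z_1(x)$. Since $\tau(x)=x$, Lemma~\ref{lem:contract} yields $(a_1)$ and $(b_1)$.

\subsection{Stage \texorpdfstring{$j\ge2$}{j at least 2}}

For $w\in W_j$ put $\pi_j(w)=\pi_{j-1}(z_{j-1}(w))$ if $Z_{j-1}\ne\emptyset$, and $\pi_j(w)=p(w)$ otherwise. Obtain $\Sigma_j$ from $\Sigma_{j-1}$ by adding the following edges (loops are ignored):
\begin{itemize}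
\item[($\alpha$)] $\{\pi_j(u),\pi_j(v)\}$ for $u,v\in Y_j$ with $0<d(u,v)<R_j$ such that $u$ or $v$ is not covered at $j-1$;
\item[($\beta$)] $\{\pi_j(u),\pi_j(v)\}$ for $\{u,v\}\in H_j(\omega^j)$;
\item[($\gamma$)] $\{\pi_j(u),\pi_j(v)\}$ for $(u,v)\in\mathrm{Bad}_j(\omega^j)$;
\item[($\zeta$)] if $Z_j\ne\emptyset$, $\{x,\pi_j(z_j(x))\}$ for $x\in\Pi$ not covered at $j-1$.
\end{itemize}
The edges of $\mathcal D_j(\omega^j)$ are the free edges. None of them is added for its own sake, except the few in ($\alpha$).

\emph{Proof of $(a_j)$.} Let $u,v\in Y_j$ with $0<d(u,v)<R_j$. If both are covered at $j-1$, then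
\[
d(z_{j-1}(u),z_{j-1}(v))<2\rho_{j-1}+R_j\le Q_{j-1}
\]
by \eqref{eq:Q}, and $\pi_j(u)\sim_{j-1}\pi_j(v)$ by $(a_{j-1})$. If not, ($\alpha$) applies. So the endpoints of every edge of $\mathcal D_j(\omega^j)$ have $\sim_j$-equivalent images under $\pi_j$. The same holds for the edges of $H_j(\omega^j)$, by ($\beta$). Now let $u\ne v\in Z_j$ with $d(u,v)<Q_j$. Either $u,v$ are joined by a path in $\mathcal D_j(\omega^j)\cup H_j(\omega^j)$, all of whose vertices lie in $W_j$, and we go along this path; or $(u,v)\in\mathrm{Bad}_j(\omega^j)$, and ($\gamma$) applies.

\emph{Proof of $(b_j)$.} Let $x\in\Pi$ be covered at $j$. If $x$ is not covered at $j-1$, use ($\zeta$). Otherwise put $z'=z_{j-1}(x)$ and $z=z_j(x)$, so $d(x,z')<\rho_{j-1}$ and $d(x,z)<\rho_j$. Then $d(z,z_{j-1}(z))\le d(z,z')<\rho_{j-1}+\rho_j$, hence $d(z_{j-1}(z),z')<2(\rho_{j-1}+\rho_j)\le Q_{j-1}$ by \eqref{eq:Q}. By $(a_{j-1})$ and $(b_{j-1})$,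
\[
\pi_j(z)=\pi_{j-1}(z_{j-1}(z))\ \sim_{j-1}\ \pi_{j-1}(z')\ \sim_{j-1}\ x .
\]

\emph{Price.} By Lemma~\ref{lem:push}, part (ii) for ($\zeta$) and part (i) for the rest, the added edges contribute to $e(\Sigma_j)$ as follows.
\begin{itemize}
\item[($\alpha$)] The pairs $(u,v)$ with $u$ not covered and those with $v$ not covered have the same intensity (Lemma~\ref{lem:mtp}). So the contribution is at most the intensity of the former. By \eqref{eq:uncovered}, such a pair with $u\in U$ exists only if $Z_{j-1}\cap B_{r_{j-1}}=\emptyset$. With \eqref{eq:pack}, \eqref{eq:F} and \eqref{eq:eta}, the contribution is at most $C(1,\delta^Y_j)\,C(R_j,\delta_j^Y)\,\eta_{j-1}/\lambda(U)\le\varepsilon_{j-1}$.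
\item[($\beta$)] At most $\frac12\,i(H_j(\omega^j))\le\frac12(\varepsilon_j+2\varepsilon_j)=\frac32\varepsilon_j$, since $i(\mathcal E_j)\le\varepsilon_j$ for $j\ge2$.
\item[($\gamma$)] At most $\frac12\,i(\mathrm{Bad}_j(\omega^j))\le\frac32\varepsilon_j$.
\item[($\zeta$)] At most $\varepsilon_{j-1}$, by \eqref{eq:notgood}.
\end{itemize}
Over all $j\ge2$ this sums to at most $\sum_{j\ge2}(2\varepsilon_{j-1}+3\varepsilon_j)=\frac72\varepsilon\le4\varepsilon$.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:X}]
Let $\Sigma=\bigcup_j\Sigma_j$, a measurable equivariant graph on $\Pi$. By \eqref{eq:stage1}, the price computed above and \eqref{eq:G},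
\[
e(\Sigma)-\iota(\Pi)\le e(\mathcal G)-\iota(\Upsilon)+11\varepsilon\le\operatorname{cost}(\Upsilon)-1+12\varepsilon .
\]
We show that $\Sigma$ is a.s.\ connected. By \eqref{eq:notgood},
\[
\mathbb E\sum_{x\in\Pi\cap U}\#\{j:x\text{ is not covered at }j\}\le\lambda(U)\sum_j\varepsilon_j<\infty .
\]
Covering $G$ by countably many translates of $U$ and using invariance, we see that a.s.\ every $x\in\Pi$ is covered at all sufficiently large $j$. Given $x,y\in\Pi$, choose $j\ge d(x,y)$ at which both are covered. Then
\[
d(z_j(x),z_j(y))<d(x,y)+2\rho_j\le j+2\rho_j\le Q_j ,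
\]
and $x\sim_j\pi_j(z_j(x))\sim_j\pi_j(z_j(y))\sim_jy$ by $(b_j)$, $(a_j)$ and $(b_j)$.

Hence $\operatorname{cost}_X(\Pi)-1\le\operatorname{cost}(\Upsilon)-1+12\varepsilon$ for every $\varepsilon\in(0,1)$. This proves Theorem~\ref{thm:X}, and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
The hypotheses entered as follows. Unimodularity was used only in Lemma~\ref{lem:mtp}. Nonemptiness of $\Pi$ entered through the map $p$ and \eqref{eq:s}, and nonemptiness of $\Upsilon$ through the density statement in step (B). Finite intensity of $\Pi$ was used in \eqref{eq:ui}, and finiteness of both intensities is needed for the differences in \eqref{eq:cost2} to make sense. That $\Pi$ and all $\Upsilon^n$ live on one space was used in every comparison between $\Pi$, $\omega^{j-1}$ and $\omega^j$. Proposition~\ref{prop:sharp}(i) shows that weak convergence alone does not control the cost.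
\end{remark}

\section{Consequences and sharpness}\label{sec:sharp}

\begin{corollary}
If two a.s.\ nonempty point processes of finite positive intensity weakly factor onto each other, they have the same cost. Moreover, for every such process $\Pi$,
\[
\operatorname{cost}(\Pi)=\min\{\operatorname{cost}(\Upsilon):\ \Pi\text{ weakly factors onto }\Upsilon\},
\]
where $\Upsilon$ runs over a.s.\ nonempty point processes of finite positive intensity, and the minimum is attained at $\Upsilon=\Pi$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} in both directions for the first claim. For the second, apply it to each $\Upsilon$ and note that $\Pi$ is a factor of itself.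
\end{proof}

The following examples show that weak convergence of point processes alone does not control the cost, and that in Theorem~\ref{thm:X} the costs of the approximants need not be controlled either.

\begin{proposition}\label{prop:sharp}
Let $G=SL_2(\mathbb F_q((t)))$.
\begin{enumerate}
\item[(i)] There are point processes $\Pi^n$ converging weakly to a point process $\Upsilon$ such that $\operatorname{cost}(\Pi^n)=\infty$ for all $n$ and $\operatorname{cost}(\Upsilon)<\infty$. So in Theorem~\ref{thm:X} the weak factor hypothesis cannot be relaxed to weak convergence.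
\item[(ii)] There are a single probability-measure-preserving $G$-space $X$ and equivariant maps $\Psi^n:X\to\mathbb M$ converging weakly to $\Upsilon$ such that, as point processes, $\operatorname{cost}(\Psi^n)=\infty$ for all $n$, while $\operatorname{cost}(\Upsilon)<\infty$. So Theorem~\ref{thm:X} cannot be obtained by controlling the costs of the approximants as point processes in their own right.
\end{enumerate}
\end{proposition}

\begin{proof}
The group $G$ is unimodular, nondiscrete, noncompact and compactly generated.

\emph{The process $\Upsilon$.} Let $K=SL_2(\mathbb F_q[[t]])$, a compact open subgroup. Let $\Upsilon$ contain one Haar-uniform point in each left coset $gK$, independently for different cosets. Its law is invariant and its intensity is $1/\lambda(K)$. Take a compact symmetric generating set $S=KSK$ of $G$, and join distinct $x,y\in\Upsilon$ if $x^{-1}y\in S$. Since $S=KSK$, this means that the points in the distinct cosets $gK$ and $gsK$ are joined for all $g\in G$ and $s\in S$. As $S$ generates $G$, this factor graph is connected. Its degrees are at most $|S/K|<\infty$. So $\operatorname{cost}(\Upsilon)<\infty$.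

\emph{A process of infinite cost.} The group $\Gamma=SL_2(\mathbb F_q[t^{-1}])$ is a lattice in $G$ that is not finitely generated (Nagao; see Serre \cite[II.1.6]{Ser}). By Example~\ref{ex:lattice}, every connected factor graph of its random translate $a\Gamma$ has infinite degrees, and $\operatorname{cost}(a\Gamma)=\infty$.

(i) Let the law of $\Pi^n$ be the mixture of the law of $\Upsilon$ with weight $1-\frac1n$ and the law of $a\Gamma$ with weight $\frac1n$. Then $\Pi^n\to\Upsilon$ in total variation, hence weakly. A connected factor graph of $\Pi^n$ restricts to a connected factor graph of $a\Gamma$, so it has infinite degree at $o$ on a set of positive Palm measure. Hence $\operatorname{cost}(\Pi^n)=\infty$.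

(ii) Let $X=[0,1]\times G/\Gamma\times\mathbb M$ with the product of Lebesgue measure, the invariant probability measure and the law of $\Upsilon$, where $G$ acts trivially on $[0,1]$. Put $\Psi^n(\theta,a\Gamma,\upsilon)=a\Gamma$ if $\theta<1/n$, and $\Psi^n(\theta,a\Gamma,\upsilon)=\upsilon$ otherwise. The law of $\Psi^n$ is that of $\Pi^n$ in (i).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Mikl\'os Ab\'ert and Sam Mellick, \emph{Point processes, cost, and the growth of rank in locally compact groups}, arXiv:2102.07710 (2021).

\bibitem{Ser}
Serre, \emph{Trees}.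

\bibitem{Str}
Struble, Compositio Math. 28 (1974).

\end{thebibliography}

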